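# Splitting $L^2_a(\mathbb D^m)\otimes\mathbb C^2$ into two submodules that are not copies of $L^2_a(\mathbb D^m)$

## 1. A periodic idempotent on a product of two strips

For $(x,y)\in\mathbb C^2$ put
$$h_1=\sin x,\qquad h_2=\sin y,\qquad h_3=1+\cos x+\cos y,$$
$$N=\begin{pmatrix}h_3&h_1-ih_2\\h_1+ih_2&-h_3\end{pmatrix},\qquad q=h_1^2+h_2^2+h_3^2 .$$
Multiplying out, $N^2=qI$, and clearly $\operatorname{tr}N=0$. Moreover
$$q=\sin^2x+\sin^2y+1+\cos^2x+\cos^2y+2\cos x+2\cos y+2\cos x\cos y=1+2(1+\cos x)(1+\cos y). \tag{1}$$
So $q\ge 1$ on $\mathbb R^2$. We want $q$ to stay away from $0$ slightly off $\mathbb R^2$ too. On the set $\{|\operatorname{Im}x|\le1,\ |\operatorname{Im}y|\le1\}$ the function $q$ is continuous and $2\pi$-periodic in each variable, hence uniformly continuous. So there is $\eta\in(0,1)$ such that $|q(x,y)-q(\operatorname{Re}x,\operatorname{Re}y)|<\frac12$ whenever $x$ and $y$ lie in the strip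
$$S=\{\zeta\in\mathbb C:|\operatorname{Im}\zeta|<\eta\}.$$
Thus $\operatorname{Re}q>\frac12$ on $S^2=S\times S$. The principal branch $\sqrt q$ is holomorphic there and $|\sqrt q|\ge2^{-1/2}$. Define
$$\mathcal P=\tfrac12\Big(I+\frac{N}{\sqrt q}\Big)\quad\text{on }S^2. \tag{2}$$

Since $(N/\sqrt q)^2=I$, we have $\mathcal P^2=\frac14(I+2N/\sqrt q+I)=\mathcal P$, and $\operatorname{tr}\mathcal P=1$. The entries of $\mathcal P$ are bounded and holomorphic on $S^2$, because $\sin$ and $\cos$ are bounded on the strip. Finally $\mathcal P$ is $2\pi$-periodic in $x$ and in $y$.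

On $\mathbb R^2$ the $h_j$ are real and $\sqrt q=|h|>0$, so $\mathcal P$ is Hermitian there: it is the orthogonal projection onto a line in $\mathbb C^2$. This line is determined by the unit vector $\mathbf n=h/|h|\in\mathbb S^2\subset\mathbb R^3$. We shall see that over one period square, $\mathbf n$ wraps the torus once around the sphere. Over the square $[0,2\pi k]^2$ it wraps $k^2$ times, while the boundary of that square has length only $8\pi k$.

This is what $\mathcal P$ is for. A direct sum decomposition of a certain Hilbert module on $\mathbb D^m$ is the same thing as an idempotent matrix of bounded holomorphic functions. We transplant $\mathcal P$ to the polydisk by a conformal map. If the range of the resulting idempotent were isomorphic to the scalar module, the wrapping over a large square would be a boundary integral of something bounded, hence at most a constant times the side. But $k^2$ is not $O(k)$.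

## 2. Skew decompositions of $L^2_a(\mathbb D^m)\otimes\mathbb C^2$

**Definition (Hilbert module).** Write $\mathbb C[\pmb z]$, $\pmb z=(z_1,\dots,z_m)$. A *Hilbert module* over $\mathbb C[\pmb z]$ is a Hilbert space $\mathcal H$ with a unital module action of $\mathbb C[\pmb z]$ such that each operator $M_pf=p\cdot f$ is bounded. A *submodule* is a closed subspace invariant under all $M_p$. Two Hilbert modules are *isomorphic*, written $\cong$, if there is a bounded invertible linear map between them intertwining the actions of every polynomial (a bounded invertible *module map*).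

**Definition (skew direct sum).** $\mathcal H=\mathcal L_1\dot+\mathcal L_2$ means $\mathcal L_1\cap\mathcal L_2=\{0\}$ and $\mathcal L_1+\mathcal L_2=\mathcal H$. Orthogonality is not required.

The module of interest is the Bergman space $L^2_a(\mathbb D^m)$ of holomorphic functions on the polydisk that are square integrable for volume measure, with polynomials acting by multiplication, and $L^2_a(\mathbb D^m)\otimes\mathbb C^n$, its $\mathbb C^n$-valued version, with $p$ acting as $M_p\otimes I$. We write $H^\infty(\Omega)$ for the bounded holomorphic functions on $\Omega$, and $M_{n'\times n}(H^\infty)$ (or $M_{n',n}$, and $M_n$ if $n'=n$) for matrices over it, with the norm $\sup_z\|\Phi(z)\|$.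

**Example 1.** Let $\mathcal L_1=\{(f,z_1f):f\in L^2_a(\mathbb D^m)\}$ and $\mathcal L_2=\{(0,g)\}$. Both are submodules, and $(f,g)=(f,z_1f)+(0,g-z_1f)$ is the only way to split a vector, so this is a skew decomposition. The map $f\mapsto(f,z_1f)$ is bounded, commutes with polynomials, and has the bounded inverse "first coordinate". So $\mathcal L_1\cong L^2_a(\mathbb D^m)$, and clearly $\mathcal L_2\cong L^2_a(\mathbb D^m)$. The orthogonal complement of $\mathcal L_1$ would not have served as a second submodule. It consists of the $(g_1,g_2)$ with $g_1=-M_{z_1}^*g_2$. Since $\|z_1^j\|^2$ is proportional to $1/(j+1)$, we have $M_{z_1}^*z_1=\frac12$ and $M_{z_1}^*z_1^2=\frac23z_1$. So $(-\frac12,z_1)$ lies in the complement, but $z_1\cdot(-\frac12,z_1)=(-\frac12z_1,z_1^2)$ does not.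

For $m=1$ the following is known: if $\mathcal L_1,\mathcal L_2$ are nonzero submodules of $L^2_a(\mathbb D)\otimes\mathbb C^2$ with $L^2_a(\mathbb D)\otimes\mathbb C^2=\mathcal L_1\dot+\mathcal L_2$, then both are isomorphic to $L^2_a(\mathbb D)$. Ronald G. Douglas, "Variations on a theme of Beurling", arXiv:1009.4427 (2010), is the source of the problem for several variables: if $m>1$ and $L^2_a(\mathbb D^m)\otimes\mathbb C^2=\mathcal L_1\dot+\mathcal L_2$ with nonzero submodules, must each $\mathcal L_i$ be isomorphic to $L^2_a(\mathbb D^m)$?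

The answer is **no**, for every $m\ge2$: both summands can fail at once.

**Theorem 1.** Let $m\ge2$. There is an explicit idempotent $P=P^2\in M_2(H^\infty(\mathbb D^m))$ of trace $1$ such that $\mathcal L_1=\operatorname{ran}M_P$ and $\mathcal L_2=\operatorname{ran}(I-M_P)$ are nonzero submodules with $L^2_a(\mathbb D^m)\otimes\mathbb C^2=\mathcal L_1\dot+\mathcal L_2$, and neither $\mathcal L_1$ nor $\mathcal L_2$ is isomorphic to $L^2_a(\mathbb D^m)$.

**Theorem 2.** Let $m\ge2$.

1. There are decompositions $L^2_a(\mathbb D^m)\otimes\mathbb C^2=\mathcal L_1^{(s)}\dot+\mathcal L_2^{(s)}$, $0<s\le1$, such that the modules $L^2_a(\mathbb D^m),\ \mathcal L_1^{(s)},\ \mathcal L_2^{(s)}$ $(0<s\le1)$ are pairwise non-isomorphic.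
2. For all $n\ge2$ and $1\le k\le n-1$ there is a decomposition $L^2_a(\mathbb D^m)\otimes\mathbb C^n=\mathcal L_1\dot+\mathcal L_2$, given by an idempotent of trace $k$, with neither summand isomorphic to $L^2_a(\mathbb D^m)\otimes\mathbb C^j$ for any $j\ge1$.

**Theorem 3.** Let $m\ge1$, let $L^2_a(\mathbb D^m)\otimes\mathbb C^2=\mathcal L_1\dot+\mathcal L_2$ with nonzero submodules, and let $P\in M_2(H^\infty(\mathbb D^m))$ be the corresponding idempotent (Lemma 1 below). The following are equivalent:

- (a) $\mathcal L_1\cong L^2_a(\mathbb D^m)$;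
- (b) $\mathcal L_2\cong L^2_a(\mathbb D^m)$;
- (c) $P=FG$ with $F\in M_{2,1}(H^\infty)$, $G\in M_{1,2}(H^\infty)$, $GF=1$;
- (d) $P=W\begin{pmatrix}1&0\\0&0\end{pmatrix}W^{-1}$ with $W\in GL_2(H^\infty(\mathbb D^m))$;
- (e) the form $\omega_P=i\partial\bar\partial\log\|F_0\|^2$, where $F_0$ is a nowhere zero holomorphic section of $z\mapsto\operatorname{ran}P(z)$ (so $\omega_P$ is the pull-back of the Fubini–Study form, independent of $F_0$), has a bounded $C^\infty$ real potential: $\omega_P=i\partial\bar\partial u$ with $u$ bounded.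

They all hold if $P$ extends continuously to $\overline{\mathbb D}{}^m$.

**What is used about the space.** Write $H=L^2_a(\mathbb D^m)$. We use only that $H$ is a Hilbert space of holomorphic functions on $\mathbb D^m$ in which point evaluations are continuous, polynomials are contained and dense, and multiplication by each $\varphi\in H^\infty(\mathbb D^m)$ is bounded. For the Bergman space, evaluations are continuous by the mean value property on a small polydisk. Polynomials are dense because the dilates $f(rz)$ tend to $f$ as $r\to1$ and each dilate is a uniform limit of Taylor polynomials. Also $\|\varphi f\|\le\|\varphi\|_\infty\|f\|$. So all results and proofs hold verbatim for any such $H$; examples are the Hardy space $H^2(\mathbb D^m)$ and the standard weighted Bergman spaces. By the Riesz theorem there are kernel functions $K_w\in H$ with $f(w)=\langle f,K_w\rangle$, and $K_w\ne0$ because $1\in H$.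

## 3. Decompositions are idempotents over $H^\infty$

The first task is to replace submodules by matrices of functions.

**Lemma 1.** Every bounded module map $T:H\otimes\mathbb C^n\to H\otimes\mathbb C^{n'}$ is multiplication by some $\Phi\in M_{n'\times n}(H^\infty(\mathbb D^m))$, and conversely. Hence skew decompositions $H\otimes\mathbb C^n=\mathcal L_1\dot+\mathcal L_2$ into submodules correspond bijectively to idempotents $P\in M_n(H^\infty)$, via $\mathcal L_1=\operatorname{ran}M_P$, $\mathcal L_2=\operatorname{ran}(I-M_P)$.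

*Proof.* **Step 1: module maps are multiplications.** The converse is clear, since $H^\infty$ functions act boundedly. Given $T$, let $\Phi$ be the matrix with columns $T(1\otimes e_j)$; its entries lie in $H$, so they are holomorphic. For polynomials $p$ we have $T(p\otimes e_j)=p\,\Phi e_j$. So $(Tf)(w)=\Phi(w)f(w)$ for every $w$ and every $f$ with polynomial entries. Both sides are continuous in $f$ for fixed $w$, and polynomials are dense, so the formula holds for all $f$.

**Step 2: $\Phi$ is bounded.** For $v\in\mathbb C^{n'}$,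
$$\langle Tf,K_w\otimes v\rangle=\langle\Phi(w)f(w),v\rangle=\langle f(w),\Phi(w)^*v\rangle=\langle f,K_w\otimes\Phi(w)^*v\rangle,$$
so $T^*(K_w\otimes v)=K_w\otimes\Phi(w)^*v$. Taking norms and dividing by $\|K_w\|\neq0$ gives $\|\Phi(w)^*v\|\le\|T\|\,\|v\|$, that is, $\|\Phi(w)\|\le\|T\|$ for all $w$.

**Step 3: from a decomposition to an idempotent.** Let $E$ be the projection onto $\mathcal L_1$ along $\mathcal L_2$. It is bounded by the closed graph theorem: if $f_j\to f$ and $Ef_j\to g$, then $g\in\mathcal L_1$ and $f_j-Ef_j\to f-g\in\mathcal L_2$ because both spaces are closed, so $Ef=g$. It is a module map: if $f=f_1+f_2$ with $f_i\in\mathcal L_i$, then $pf=pf_1+pf_2$ with $pf_i\in\mathcal L_i$, so $E(pf)=pf_1$. By Step 1, $E=M_P$, and $E^2=E$ gives $P^2=P$. The matrix $P$ is unique, since its columns are $E(1\otimes e_j)$.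

**Step 4: from an idempotent to a decomposition.** If $P^2=P$, then $\operatorname{ran}M_P=\ker(I-M_P)$ and $\operatorname{ran}(I-M_P)=\ker M_P$ are closed, invariant and complementary, and $M_P$ is the projection onto the first along the second. $\square$

The rank of an idempotent matrix equals its trace. For an idempotent $P$ of holomorphic functions on a connected domain, $\operatorname{tr}P$ is continuous and integer valued, so the rank is constant.

**Lemma 2.** Let $P\in M_n(H^\infty)$ and $P'\in M_{n'}(H^\infty)$ be idempotents. If $\operatorname{ran}M_P\cong\operatorname{ran}M_{P'}$, there are $\Phi\in M_{n'\times n}(H^\infty)$ and $\Psi\in M_{n\times n'}(H^\infty)$ with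
$$\Psi\Phi=P,\qquad\Phi\Psi=P',\qquad\Phi=P'\Phi P,\qquad\Psi=P\Psi P'. \tag{3}$$

*Proof.* Let $X:\operatorname{ran}M_P\to\operatorname{ran}M_{P'}$ be an isomorphism. Then $XM_P:H\otimes\mathbb C^n\to H\otimes\mathbb C^{n'}$ and $X^{-1}M_{P'}:H\otimes\mathbb C^{n'}\to H\otimes\mathbb C^n$ are bounded module maps, so they are multiplications by some $\Phi$ and $\Psi$. Since $M_{P'}$ is the identity on $\operatorname{ran}M_{P'}$, we get $M_\Psi M_\Phi=X^{-1}M_{P'}XM_P=X^{-1}XM_P=M_P$, and likewise $M_\Phi M_\Psi=M_{P'}$. Finally $XM_P=M_{P'}(XM_P)M_P$, and similarly for $\Psi$. $\square$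

**Example 2.** In Example 1, $P=\begin{pmatrix}1&0\\z_1&0\end{pmatrix}$. Here is one that involves two variables. Let $m\ge2$,
$$F=\begin{pmatrix}1\\z_1\end{pmatrix},\qquad G=(1-z_1z_2,\ z_2),\qquad GF=1,\qquad P=FG=\begin{pmatrix}1-z_1z_2&z_2\\z_1(1-z_1z_2)&z_1z_2\end{pmatrix}.$$
Then $P^2=F(GF)G=P$. Since $PF=F$ and $P=FG$, we get $\operatorname{ran}M_P=\{(f,z_1f)\}$, a copy of $H$ again. Any idempotent written as $FG$ with bounded $F,G$ and $GF=1$ gives a range isomorphic to $H$; we check this in the next section.

## 4. Bounded frames of a line bundle that is always trivial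

Let $P\in M_2(H^\infty(\mathbb D^m))$ correspond to two nonzero submodules, so $P\ne0,I$. An idempotent of trace $0$ is $0$ and one of trace $2$ is $I$, so $\operatorname{tr}P=1$. Near each point some column of $P$ is nonzero, and it is a local holomorphic section spanning $\operatorname{ran}P(z)$. So $z\mapsto\operatorname{ran}P(z)$ is a holomorphic line subbundle of $\mathbb D^m\times\mathbb C^2$. The sensible first attempt at a positive answer is to trivialize it by one global section $F_0$ and to map $f\mapsto fF_0$.

**Step 1: the bundle has a global frame.** We have $H^1(\mathbb D^m,\mathcal O^*)=0$ (Oka). It follows from the exponential sequence: $H^1(\mathbb D^m,\mathcal O^*)$ sits between $H^1(\mathbb D^m,\mathcal O)=0$ and $H^2(\mathbb D^m,\mathbb Z)=0$ (the polydisk is contractible). So the transition functions of local sections split, and there is a nowhere zero holomorphic section $F_0$ of $\operatorname{ran}P$. For each $z$ and $v$, $P(z)v$ is a unique multiple of $F_0(z)$, so $P=F_0G_0$ with a unique row $G_0$. It is holomorphic, since near a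 point where a component $F_{0,j}\ne0$ it is the $j$-th row of $P$ divided by $F_{0,j}$. As $PF_0=F_0$, we get $G_0F_0=1$. Any two nowhere zero sections differ by a nonvanishing holomorphic factor $\lambda$, and $\partial\bar\partial\log|\lambda|^2=0$, so $\omega_P=i\partial\bar\partial\log\|F_0\|^2$ does not depend on $F_0$.

The attempt stops exactly here. Nothing says that $F_0$ and $G_0$ are bounded, and $f\mapsto fF_0$ need not map $H$ into $H\otimes\mathbb C^2$. We may still replace $F_0$ by $e^{-g}F_0$ and $G_0$ by $e^gG_0$, and the question is whether some holomorphic $g$ balances the growth. Theorem 3 makes this precise. Neither topology nor holomorphic triviality obstructs; only growth at the boundary can. Here is its proof.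

**Step 2: (a)⇔(c), isomorphisms are bounded frames.** If (a) holds, apply Lemma 2 with $P'=1\in M_1(H^\infty)$, whose range is $H$, and put $G=\Phi$, $F=\Psi$: then $FG=P$ and $GF=1$. Conversely, let (c) hold. Then $PF=FGF=F$, so $f\mapsto Ff$ is a bounded module map $H\to\operatorname{ran}M_P$. The restriction of $M_G$ to $\operatorname{ran}M_P$ is its inverse, because $GF=1$ and $FG=P$ is the identity on $\operatorname{ran}M_P$.

**Step 3: (c)⇔(d), a bounded frame completes to an invertible matrix.** Let $F=(F_1,F_2)^T$, $G=(G_1,G_2)$ be as in (c), and set $F'=(-G_2,G_1)^T$, $G'=(-F_2,F_1)$. Since $F_1G_1+F_2G_2=1$,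
$$GF=1,\quad G'F'=F_2G_2+F_1G_1=1,\quad GF'=-G_1G_2+G_2G_1=0,\quad G'F=-F_2F_1+F_1F_2=0.$$
So $W=(F\ F')$ has the inverse $\binom G{G'}$ over $H^\infty$, and $W\operatorname{diag}(1,0)W^{-1}=FG=P$. Conversely, given (d), let $F$ be the first column of $W$ and $G$ the first row of $W^{-1}$.

**Step 4: (b)⇔(d), the other summand.** By Steps 2 and 3 applied to $I-P$, (b) holds if and only if $I-P=W\operatorname{diag}(1,0)W^{-1}$ for some $W\in GL_2(H^\infty)$, that is, $P=W\operatorname{diag}(0,1)W^{-1}$. Interchanging the columns of $W$ turns this into (d), and the step can be reversed.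

**Step 5: (c)⇒(e), a bounded frame gives a bounded potential.** The column $F$ is a nowhere zero section, so $\omega_P=i\partial\bar\partial u$ with $u=\log\|F\|^2$. It is bounded above because $F$ is bounded, and below because $1=GF\le\|G\|\,\|F\|$ with $G$ bounded.

**Step 6: (e)⇒(c), a bounded potential normalizes the frame.** Let $v=\log\|F_0\|^2-u$, a real smooth function with $\partial\bar\partial v=0$. Then $d(\partial v)=\bar\partial\partial v=0$, and $\mathbb D^m$ is simply connected, so $\partial v=dg$ for some function $g$. Since $dg$ has type $(1,0)$, $g$ is holomorphic. As $v$ is real, $dv=\partial v+\overline{\partial v}=d(g+\bar g)$, and after adding a constant to $g$ we have $v=2\operatorname{Re}g$. Put $F=e^{-g}F_0$, $G=e^gG_0$. Then $FG=P$, $GF=1$, and $\|F\|^2=e^{-v}\|F_0\|^2=e^u$ is bounded above and below. For the rank-one matrix $P=FG$ we have $\|F\|\,\|G\|=\|P\|$, so $\|G\|=\|P\|/\|F\|$ is bounded.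

**Step 7: the attempt succeeds if $P$ is continuous up to the boundary.** Let $P$ extend continuously to $\overline{\mathbb D}{}^m$, and put $P_r(z)=P(rz)$, $0\le r\le1$. By uniform continuity of $P$ on the compact set $\overline{\mathbb D}{}^m$, the map $r\mapsto P_r$ is continuous in the sup norm. Now suppose $P,Q$ are any idempotents in the Banach algebra $M_2(H^\infty)$ with $\|Q-P\|\,\|2P-I\|<1$, and put
$$V=QP+(I-Q)(I-P)=I+2QP-Q-P=I+(Q-P)(2P-I).$$
Then $V$ is invertible by the Neumann series. Also $VP=QP=QV$, so $Q=VPV^{-1}$. The numbers $\|2P_r-I\|$ are bounded and $r\mapsto P_r$ is uniformly continuous on $[0,1]$, so finitely many such steps connect $P_1=P$ to the constant idempotent $P_0=P(0)$, which has rank one. The latter is similar to $\operatorname{diag}(1,0)$ by a constant matrix. So (d) holds for $P$, and Theorem 3 is proved. $\blacksquare$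

For the idempotent of Example 2 we may take $F_0=(1,z_1)^T$. Then $\omega_P=i\partial\bar\partial\log(1+|z_1|^2)$ and the potential lies between $0$ and $\log2$. By Step 7, every polynomial idempotent behaves like this. To get a negative answer we need a bounded idempotent that keeps oscillating at the boundary.

## 5. From strips to the polydisk, and a count of zeros

Take $\eta$ and $S$ from Section 1, let $m\ge2$, and let
$$\psi(\zeta)=\frac{2\eta}\pi\log\frac{1+\zeta}{1-\zeta},\qquad\psi^{-1}(\zeta)=\tanh\frac{\pi\zeta}{4\eta}.$$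
Since $\frac{1+\zeta}{1-\zeta}$ maps $\mathbb D$ onto the right half plane, $\psi$ is a biholomorphism $\mathbb D\to S$, and it maps $(-1,1)$ onto $\mathbb R$. For matrices $A$ over $H^\infty(S^2)$ and $B$ over $H^\infty(\mathbb D^m)$ put
$$A^\sharp(z)=A(\psi(z_1),\psi(z_2)),\qquad B^\flat(\zeta_1,\zeta_2)=B(\psi^{-1}(\zeta_1),\psi^{-1}(\zeta_2),0,\dots,0).$$
Both operations are multiplicative and preserve boundedness, and $(A^\sharp)^\flat=A$. So $\mathcal P^\sharp$ is an idempotent in $M_2(H^\infty(\mathbb D^m))$ of trace $1$. Along real $z_1\to1$ it oscillates like a periodic function and has no limit, so Step 7 does not apply to it.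

The gain from working in strips is uniformity along the flat plane $\mathbb R^2\subset S^2$.

**Cauchy estimate.** If $f\in H^\infty(S^2)$, then $|\partial_jf|\le\|f\|_\infty/\eta$ at every point of $\mathbb R^2$. Indeed, a disk of any radius $\rho<\eta$ in the $j$-th variable about a real point stays in $S$; apply the one-variable estimate and let $\rho\to\eta$.

Before the general machinery, here is the mechanism in scalar form.

**Claim.** $\mathcal P$ is not of the form $FG$ with $F,G$ bounded and holomorphic on $S^2$ and $GF=1$.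

*Proof.* Suppose it is, and look at the first column $\mathcal Pe_1=G_1F$ on $\mathbb R^2$. There $\mathcal P$ is an orthogonal projection, so
$$|G_1|^2\|F\|^2=\|\mathcal Pe_1\|^2=\langle\mathcal Pe_1,e_1\rangle=\tfrac12(1+n_3).$$

*Zeros of $G_1$.* Since $F$ has no zeros, $G_1=0$ exactly where $n_3=-1$, that is, where $\sin x=\sin y=0$ and $h_3<0$. At $(0,0),(0,\pi),(\pi,0),(\pi,\pi)$ the value of $h_3$ is $3,1,1,-1$. So the zeros are the points of $(\pi,\pi)+2\pi\mathbb Z^2$.

*Their index is $1$.* At a zero $p$ we have $h=(0,0,-1)$ and $\mathcal P(p)=\operatorname{diag}(0,1)$, so $F_2(p)\ne0$. The second entry of the column reads $F_2G_1=(h_1+ih_2)/(2\sqrt q)$, and $h_1+ih_2=-\big((x-p_1)+i(y-p_2)\big)$ up to third-order terms. So $G_1:\mathbb R^2\to\mathbb C$ has index $1$ at $p$, and its winding number along $\partial[0,2\pi k]^2$ is $k^2$.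

*The boundary allows only $O(k)$.* On lines where $x\in2\pi\mathbb Z$ or $y\in2\pi\mathbb Z$ we have $h_3\ge1>0$, hence $\frac12(1+n_3)\ge\frac12$. So $|G_1|$ is bounded below there. By the Cauchy estimate its derivatives are bounded. The winding number is $\frac1{2\pi i}\oint dG_1/G_1$ over a curve of length $8\pi k$, so it is $O(k)$, a contradiction. $\square$

Applying $\flat$ to (c) of Theorem 3 for $\mathcal P^\sharp$, we see that (c) fails, so (a) and (b) fail, which already gives Theorem 1. This argument compares $\mathcal P$ only with the constant idempotent $1$, by way of a special column. To compare two idempotents with each other, as Theorem 2 requires, we replace the count of zeros by the integral of a $2$-form that can be computed from the idempotent alone. It also gives a proof of Theorem 1 that does not use Theorem 3.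

## 6. The two-form $\operatorname{tr}(P\,dP\wedge dP)$

Matrices of forms are multiplied by $(\alpha\wedge\beta)_{ij}=\sum_l\alpha_{il}\wedge\beta_{lj}$. For $1$-forms, $\operatorname{tr}(\alpha\wedge\beta)=-\operatorname{tr}(\beta\wedge\alpha)$, so $\operatorname{tr}(\alpha\wedge\alpha)=0$. Matrices of functions move cyclically under the trace without a sign.

**Definition.** For an idempotent $P$ over $H^\infty(S^2)$ set, with all functions restricted to $\mathbb R^2$,
$$\kappa_P=\operatorname{tr}(P\,dP\wedge dP)=\operatorname{tr}\big(P(P_xP_y-P_yP_x)\big)\,dx\wedge dy.$$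

By the Cauchy estimate, $\kappa_P$ has a bounded coefficient. If $P$ is constant, $\kappa_P=0$. Since $d(I-P)=-dP$,
$$\kappa_{I-P}=\operatorname{tr}(dP\wedge dP)-\kappa_P=-\kappa_P. \tag{4}$$

The next lemma says how $\kappa_P$ changes within an isomorphism class.

**Lemma 3.** Let $P,P'$ be idempotents over $H^\infty(S^2)$ and let $\Phi,\Psi$ be matrices over $H^\infty(S^2)$ related to them as in (3). Then on $\mathbb R^2$
$$\kappa_{P'}-\kappa_P=d\,\operatorname{tr}(\Psi\,d\Phi),$$
where $\operatorname{tr}(\Psi\,d\Phi)$ is a $1$-form with bounded coefficients. Consequently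
$$\int_{[0,R]^2}\kappa_{P'}-\int_{[0,R]^2}\kappa_P=O(R)\qquad(R\to\infty).$$

*Proof.* The identity is local. Let $k$ be the constant rank of $P$. If $k=0$, then $P=0$, so $\Phi=P'\Phi P=0$ and $P'=\Phi\Psi=0$, and there is nothing to prove. Let $k\ge1$.

**Step 1: a local factorization $P=FG$ with $GF=I_k$.** Near a given point of $\mathbb R^2$ suitable $k$ columns of $P$ are linearly independent, hence form a smooth $n\times k$ matrix $F$ whose columns are a basis of $\operatorname{ran}P$. Then $F^*F$ is invertible, $PF=F$, and $F(F^*F)^{-1}F^*$ is the orthogonal projection onto $\operatorname{ran}P$. Put $G=(F^*F)^{-1}F^*P$. Then $GF=(F^*F)^{-1}F^*F=I_k$ and $FG=F(F^*F)^{-1}F^*P=P$. No boundedness or holomorphy of $F,G$ is needed.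

**Step 2: any such factorization gives $\kappa_P=d\operatorname{tr}(G\,dF)$.** Let $\theta=G\,dF$. Differentiating $GF=I_k$ gives $dG\,F=-\theta$. From $dP=dF\,G+F\,dG$,
$$G\,dP=\theta G+dG,\qquad dP\,F=dF+F\,dG\,F=dF-F\theta.$$
Therefore
$$\kappa_P=\operatorname{tr}(FG\,dP\wedge dP)=\operatorname{tr}(G\,dP\wedge dP\,F)=\operatorname{tr}\big((\theta G+dG)\wedge(dF-F\theta)\big).$$
The four products are $\theta G\wedge dF=\theta\wedge\theta$, then $-\theta GF\wedge\theta=-\theta\wedge\theta$, then $dG\wedge dF$, and $-dG\,F\wedge\theta=\theta\wedge\theta$. As $\operatorname{tr}(\theta\wedge\theta)=0$, we get $\kappa_P=\operatorname{tr}(dG\wedge dF)=d\operatorname{tr}(G\,dF)$.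

**Step 3: transport the factorization to $P'$.** Let $F'=\Phi F$ and $G'=G\Psi$. By (3), $G'F'=G\Psi\Phi F=GPF=GF=I_k$, and $F'G'=\Phi FG\Psi=\Phi P\Psi=\Phi\Psi=P'$. Step 2 used only these two properties, so $\kappa_{P'}=d\operatorname{tr}(G'\,dF')$.

**Step 4: compare the two primitives.** Note $G\Psi\Phi=GP=GFG=G$ and $P\Psi=\Psi$. Hence
$$\operatorname{tr}(G'\,dF')=\operatorname{tr}(G\Psi\,d\Phi\,F)+\operatorname{tr}(G\Psi\Phi\,dF)=\operatorname{tr}(FG\Psi\,d\Phi)+\operatorname{tr}(G\,dF)=\operatorname{tr}(\Psi\,d\Phi)+\operatorname{tr}(G\,dF).$$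
Applying $d$ gives the identity. The local choice of $F$ has disappeared from the difference, and what remains is globally defined.

**Step 5: the growth bound.** $\Psi$ is bounded, and $d\Phi$ has bounded coefficients on $\mathbb R^2$ by the Cauchy estimate. By Stokes' theorem the difference of the integrals is $\oint_{\partial[0,R]^2}\operatorname{tr}(\Psi\,d\Phi)$, and the boundary has length $4R$. $\square$

**Example 3.** For the idempotent of Example 2, $\operatorname{tr}(G\,dF)=z_2\,dz_1$, so by Step 2 the form for its image under $\flat$ is $dz_2\wedge dz_1$, with $z_1=\tanh\frac{\pi x}{4\eta}$ and $z_2=\tanh\frac{\pi y}{4\eta}$. It is not zero, but its integral over $[0,R]^2$ is $-\tanh^2\frac{\pi R}{4\eta}$, which is bounded. So $\kappa_P$ itself is not an isomorphism invariant, whereas the $R^2$-growth of its integral is.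

Two real dimensions are needed for a $2$-form to be nonzero, and this is where $m\ge2$ is used: $\mathbb R^2$ sits in $S^2$, with one real line from each of two variables.

## 7. The degree of $\mathbf n$ and the integral of $\kappa_{\mathcal P}$

Now we compute the form for the idempotent (2).

**Lemma 4.** $\kappa_{\mathcal P}$ is $2\pi$-periodic in $x$ and $y$, and $\int_{[0,2\pi]^2}\kappa_{\mathcal P}=2\pi i\,d$ with $d\in\{1,-1\}$.

*Proof.* Periodicity is clear from that of $\mathcal P$.

**Step 1: express $\kappa_{\mathcal P}$ through $\mathbf n$.** With the Pauli matrices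
$$\sigma_1=\begin{pmatrix}0&1\\1&0\end{pmatrix},\quad\sigma_2=\begin{pmatrix}0&-i\\i&0\end{pmatrix},\quad\sigma_3=\begin{pmatrix}1&0\\0&-1\end{pmatrix},\qquad\sigma_j\sigma_k=\delta_{jk}I+i\sum_l\varepsilon_{jkl}\sigma_l,$$
we have $N=\sum h_j\sigma_j$, and on $\mathbb R^2$, with $\mathbf n=h/|h|$, $\mathcal P=\frac12(I+\sum n_j\sigma_j)$. So $d\mathcal P=\frac12\sum dn_j\,\sigma_j$. In $d\mathcal P\wedge d\mathcal P=\frac14\sum_{j,k}dn_j\wedge dn_k\,\sigma_j\sigma_k$ the $\delta_{jk}$ terms vanish. As $\operatorname{tr}\sigma_l=0$ and $\operatorname{tr}(\sigma_p\sigma_l)=2\delta_{pl}$,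
$$\kappa_{\mathcal P}=\tfrac18\operatorname{tr}\Big(\big(I+\sum_pn_p\sigma_p\big)\,i\sum_{j,k,l}\varepsilon_{jkl}\,dn_j\wedge dn_k\,\sigma_l\Big)=\tfrac i4\sum_{j,k,l}\varepsilon_{jkl}\,n_l\,dn_j\wedge dn_k=\tfrac i2\,\mathbf n^*\omega,$$
where $\omega=n_1dn_2\wedge dn_3+n_2dn_3\wedge dn_1+n_3dn_1\wedge dn_2$ is the area form of the unit sphere.

**Step 2: integrate.** By periodicity $\mathbf n$ is a smooth map $(\mathbb R/2\pi\mathbb Z)^2\to\mathbb S^2$. The integral of $\mathbf n^*\omega$ is its degree $d$ times the area $4\pi$. So $\int_{[0,2\pi]^2}\kappa_{\mathcal P}=\frac i2\cdot4\pi d=2\pi i\,d$.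

**Step 3: find the degree by counting preimages of $(0,0,-1)$.** As in Section 5, $\mathbf n=(0,0,-1)$ forces $\sin x=\sin y=0$ and $h_3<0$, and of the four candidates only $(\pi,\pi)$ remains. There $|h|=1$ and $h_1=h_2=0$, so $dn_1=dh_1=\cos\pi\,dx=-dx$, $dn_2=dh_2=-dy$, and $dn_1\wedge dn_2=dx\wedge dy\ne0$. Near $(0,0,-1)$ the functions $(n_1,n_2)$ are coordinates on the sphere, so this point is a regular value with exactly one preimage. Hence $d=\pm1$. $\square$

The form is explicit. We have $\mathbf n^*\omega=|h|^{-3}\det(h,h_x,h_y)\,dx\wedge dy$, and $h_x=(\cos x,0,-\sin x)$, $h_y=(0,\cos y,-\sin y)$ have cross product $(\sin x\cos y,\ \cos x\sin y,\ \cos x\cos y)$. Its inner product with $h$ is $\cos x+\cos y+\cos x\cos y$. With $t=(1+\cos x)(1+\cos y)$ and (1),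
$$\kappa_{\mathcal P}=\frac i2\,\frac{t-1}{(1+2t)^{3/2}}\,dx\wedge dy .$$
At $(\pi,\pi)$ this equals $-\frac i2\,dx\wedge dy$, in agreement with Step 3: there $n_3\,dn_1\wedge dn_2=-dx\wedge dy$. The sign of $d$ plays no role below.

## 8. Proof of Theorem 1: $k^2$ periods against a boundary of length $8\pi k$

**Step 1: the decomposition.** Let $P=\mathcal P^\sharp\in M_2(H^\infty(\mathbb D^m))$, an idempotent of trace $1$, so $P\ne0,I$. By Lemma 1, $\mathcal L_1=\operatorname{ran}M_P$ and $\mathcal L_2=\operatorname{ran}(I-M_P)$ are nonzero submodules with $L^2_a(\mathbb D^m)\otimes\mathbb C^2=\mathcal L_1\dot+\mathcal L_2$.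

**Step 2: $\mathcal L_1$ is not isomorphic to $L^2_a(\mathbb D^m)$.** Suppose it is. Since $L^2_a(\mathbb D^m)=\operatorname{ran}M_{P'}$ with $P'=1\in M_1(H^\infty)$, Lemma 2 gives bounded holomorphic $\Phi,\Psi$ on $\mathbb D^m$ satisfying (3). Apply $\flat$. It preserves products and boundedness, and $P^\flat=\mathcal P$, $(P')^\flat=1$. So $\Phi^\flat,\Psi^\flat$ over $H^\infty(S^2)$ relate $\mathcal P$ and the constant idempotent $1$ as in (3). As $\kappa_1=0$, Lemma 3 gives
$$\int_{[0,R]^2}\kappa_{\mathcal P}=O(R).$$
But the square $[0,2\pi k]^2$, $k\in\mathbb N$, consists of $k^2$ period squares, so Lemma 4 gives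
$$\int_{[0,2\pi k]^2}\kappa_{\mathcal P}=2\pi i\,d\,k^2,\qquad|d|=1,$$
a contradiction for large $k$.

**Step 3: $\mathcal L_2$ is not isomorphic to $L^2_a(\mathbb D^m)$.** The module $\mathcal L_2$ is the range of $M_{I-P}$, and $(I-P)^\flat=I-\mathcal P$. By (4), $\kappa_{I-\mathcal P}=-\kappa_{\mathcal P}$, whose integral over $[0,2\pi k]^2$ is $-2\pi i\,d\,k^2$, and Step 2 applies word for word. $\blacksquare$

## 9. Proof of Theorem 2: the $R^2$-coefficient as an invariant

**Step 1: what is invariant.** Let $P,P'$ be idempotents over $H^\infty(\mathbb D^m)$ with $\operatorname{ran}M_P\cong\operatorname{ran}M_{P'}$. By Lemma 2, then $\flat$, then Lemma 3, the integrals of $\kappa_{P^\flat}$ and $\kappa_{P'^\flat}$ over $[0,R]^2$ differ by $O(R)$. So if each has the form $cR^2+O(R)$, the coefficients $c$ agree.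

**Step 2: part 1, rescaling the period.** For $0<s\le1$ let $\mathcal P_s(x,y)=\mathcal P(sx,sy)$. As $s\le1$, the point $(sx,sy)$ stays in $S^2$, so $\mathcal P_s$ is an idempotent over $H^\infty(S^2)$ of trace $1$. Put $\mathcal L_1^{(s)}=\operatorname{ran}M_{\mathcal P_s^\sharp}$ and $\mathcal L_2^{(s)}=\operatorname{ran}(I-M_{\mathcal P_s^\sharp})$; by Lemma 1 this is a decomposition. Since $\kappa_{\mathcal P_s}$ is the pull-back of $\kappa_{\mathcal P}$ under $(x,y)\mapsto(sx,sy)$,
$$\int_{[0,R]^2}\kappa_{\mathcal P_s}=\int_{[0,sR]^2}\kappa_{\mathcal P}.$$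
The square $[0,sR]^2$ contains $\lfloor sR/2\pi\rfloor^2$ full period squares, each contributing $2\pi i\,d$ by Lemma 4. The rest has area $O(R)$, where $\kappa_{\mathcal P}$ is bounded. Hence
$$\int_{[0,R]^2}\kappa_{\mathcal P_s}=2\pi i\,d\Big(\frac{sR}{2\pi}\Big)^2+O(R)=\frac{i\,d\,s^2}{2\pi}R^2+O(R).$$
For $I-\mathcal P_s$ the sign is reversed by (4). For $L^2_a(\mathbb D^m)$, the range of the idempotent $1$, the integral is $0$. So the $R^2$-coefficients of $\mathcal L_1^{(s)},\ \mathcal L_2^{(s)},\ L^2_a(\mathbb D^m)$ are $\frac{id}{2\pi}$ times $s^2,\ -s^2,\ 0$. As $s$ runs over $(0,1]$ all these numbers are distinct, and by Step 1 the modules are pairwise non-isomorphic.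

**Step 3: part 2, padding with constants.** Let $n\ge2$, $1\le k\le n-1$, and
$$Q=\mathcal P\oplus I_{k-1}\oplus0_{n-k-1},$$
an idempotent of size $2+(k-1)+(n-k-1)=n$ and trace $1+(k-1)=k$. The decomposition of $L^2_a(\mathbb D^m)\otimes\mathbb C^n$ is the one given by $Q^\sharp$. Since $dQ=d\mathcal P\oplus0\oplus0$, we have $\kappa_Q=\kappa_{\mathcal P}$ and $\kappa_{I-Q}=-\kappa_{\mathcal P}$, with $R^2$-coefficients $\pm\frac{id}{2\pi}\ne0$ by Step 2 with $s=1$. The module $L^2_a(\mathbb D^m)\otimes\mathbb C^j$ is the range of the constant idempotent $I_j\in M_j(H^\infty)$, for which $\kappa=0$ and the coefficient is $0$. By Step 1, neither $\operatorname{ran}M_{Q^\sharp}$ nor $\operatorname{ran}(I-M_{Q^\sharp})$ is isomorphic to $L^2_a(\mathbb D^m)\otimes\mathbb C^j$ for any $j\ge1$. $\blacksquare$
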